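\title{The maximal tensor product of quasidiagonal $C^*$-algebras need not be quasidiagonal}

\begin{abstract}
We construct a separable, unital, residually finite-dimensional $C^*$-algebra $A$ such that $A\otimes_{\max}A$ contains a non-unitary isometry. Thus quasidiagonality, which passes to minimal tensor products, does not pass to maximal ones. The isometry comes from a group with Kazhdan's property (T) that is conjugate, inside a residually finite group, to a proper subgroup of itself. The same mechanism decides when the maximal tensor product of two products of matrix algebras is quasidiagonal, and when the maximal tensor product of two von Neumann algebras is finite. In the opposite direction, for a countable free group $F$ and a separable $C^*$-algebra $B$, the algebra $C^*(F)\otimes_{\max}B$ is quasidiagonal exactly when $B$ is.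
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{Quasidiagonality}
Projections on a Hilbert space are always orthogonal, $[P,T]=PT-TP$, and inner products are linear in the first variable.

\begin{definition}\label{def:qd}
A set $\mathcal S\subset B(H)$ is a \emph{quasidiagonal set of operators} if for all finite sets $\{T_1,\dots,T_n\}\subset\mathcal S$ and $\{x_1,\dots,x_m\}\subset H$ and every $\varepsilon>0$ there is a finite rank projection $P\in B(H)$ with $\|[P,T_i]\|\le\varepsilon$ for $1\le i\le n$ and $\|Px_j-x_j\|\le\varepsilon$ for $1\le j\le m$. A $C^*$-algebra $A$ is \emph{quasidiagonal} (QD) if it has a faithful representation $\pi:A\to B(H)$ such that $\pi(A)$ is a quasidiagonal set of operators.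
\end{definition}

Write $T$ as a $2\times2$ matrix with respect to $H=PH\oplus(1-P)H$. The commutator $[P,T]=PT(1-P)-(1-P)TP$ consists, up to a sign, of the two off-diagonal corners. So the definition asks that finitely many operators be almost block diagonal, with a finite-dimensional block that almost contains finitely many prescribed vectors. The first examples are exactly block diagonal.

\begin{example}\label{ex:rfd}
For a family $(n_i)_{i\in I}$ of positive integers, let $\prod_{i\in I}M_{n_i}$ be the $C^*$-algebra of bounded families of matrices, with the supremum norm. It acts faithfully on $\bigoplus_i\mathbb C^{n_i}$. The projections onto finite subsums commute with the algebra and converge strongly to $1$, so $\prod_iM_{n_i}$ and all its $C^*$-subalgebras are QD. A $C^*$-algebra is \emph{residually finite-dimensional} if its finite-dimensional representations separate its points, that is, if it embeds in some $\prod_iM_{n_i}$. Such an algebra is QD.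
\end{example}

The basic obstruction is the unilateral shift $Se_n=e_{n+1}$ on $\ell^2(\mathbb N)$. The projection $P$ onto the span of $e_1,\dots,e_n$ has $\|[P,S]\|=1$, because $[P,S]e_n=-e_{n+1}$, and no cleverer choice of projections makes the shift almost block diagonal. Call a unital $C^*$-algebra \emph{finite} if every isometry in it is unitary, that is, if $s^*s=1$ implies $ss^*=1$. Every unital QD algebra is finite (Lemma~\ref{lem:finite}).

\subsection*{The question}
Let $A\odot B$ be the algebraic tensor product of two $C^*$-algebras. The \emph{minimal} tensor product $A\otimes_{\min}B$ is the $C^*$-algebra generated by the image of $\pi\odot\rho:A\odot B\to B(H\otimes K)$, where $\pi:A\to B(H)$ and $\rho:B\to B(K)$ are faithful representations. The \emph{maximal} tensor product $A\otimes_{\max}B$ is the completion of $A\odot B$ in the norm $\|x\|_{\max}=\sup_\sigma\|\sigma(x)\|$, where $\sigma$ runs over all $*$-representations of $A\odot B$ on Hilbert spaces. The identity map of $A\odot B$ extends to a surjection $A\otimes_{\max}B\to A\otimes_{\min}B$, and $A$ is \emph{nuclear} if this surjection is an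 isomorphism for every $B$. We use the following known facts without proof.
\begin{itemize}
\item[(Q1)] A $C^*$-subalgebra of a QD algebra is QD.
\item[(Q2)] If $A$ and $B$ are QD, then $A\otimes_{\min}B$ is QD.
\item[(Q3)] Consequently, if $A$ and $B$ are QD and one of them is nuclear, then $A\otimes_{\max}B$ is QD.
\end{itemize}
The following question is asked in \cite{Brown}.

\medskip
\noindent\textbf{Question.} \emph{If $A$ and $B$ are QD, is $A\otimes_{\max}B$ also QD?}
\medskip

The simplest cases suggest a positive answer: (Q3) covers every pair with a nuclear factor, and Theorem~\ref{thm:free} below covers many pairs in which neither factor is nuclear. There is also a reason for doubt. Fact (Q2) rests on the identity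
\[
[P\otimes Q,\,S\otimes T]=[P,S]\otimes QT+SP\otimes[Q,T],
\]
which needs a Hilbert space that splits as $H\otimes K$. A representation of $A\otimes_{\max}B$ is a pair of commuting representations of $A$ and $B$ on a single space, and no such splitting is available. Fact (Q2) also tells us where an obstruction must hide. If $A$ and $B$ are unital and QD and $s\in A\otimes_{\max}B$ is an isometry, then its image in the finite algebra $A\otimes_{\min}B$ is unitary. So $1-ss^*$ is a projection in the kernel of $A\otimes_{\max}B\to A\otimes_{\min}B$, and the task is to make such a projection nonzero.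

\subsection*{Results}
The answer to the Question is no.

\begin{theorem}\label{thm:main}
There is a separable, unital, residually finite-dimensional $C^*$-algebra $A$ such that $A\otimes_{\max}A$ contains a non-unitary isometry. In particular $A$ is QD and $A\otimes_{\max}A$ is not QD.
\end{theorem}

For products of matrix algebras, the case covered by (Q3) is the only good one.

\begin{theorem}\label{thm:products}
Let $A=\prod_{i\in I}M_{n_i}$ and $B=\prod_{j\in J}M_{m_j}$ with $I,J\neq\emptyset$. Both algebras are QD, and the following are equivalent:
\begin{itemize}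
\item[(i)] $A\otimes_{\max}B$ is QD;
\item[(ii)] $A\otimes_{\max}B$ is finite;
\item[(iii)] $(n_i)$ or $(m_j)$ is bounded.
\end{itemize}
\end{theorem}

A von Neumann algebra is \emph{subhomogeneous} if it is a finite direct sum of algebras of type $I_k$ with $k<\infty$.

\begin{theorem}\label{thm:vn}
Let $M$ and $N$ be nonzero von Neumann algebras. Then $M\otimes_{\max}N$ is finite if and only if $M$ and $N$ are both finite and at least one of them is subhomogeneous. In particular $R\otimes_{\max}R$ is not finite, where $R$ is the hyperfinite $II_1$ factor.
\end{theorem}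

The last result shows that the failure is not caused merely by non-nuclearity.

\begin{theorem}\label{thm:free}
Let $F$ be a countable free group and $B$ a separable $C^*$-algebra. Then $C^*(F)\otimes_{\max}B$ is QD if and only if $B$ is QD.
\end{theorem}

Section~\ref{sec:prelim} proves that QD algebras are finite and recalls the facts on tensor products and group algebras that we use. Section~\ref{sec:model} shows by hand how a subgroup that is conjugate to a proper subgroup of itself produces a shift, and isolates two difficulties. Section~\ref{sec:group} removes the first with property (T), and Section~\ref{sec:main} removes the second and proves Theorem~\ref{thm:main}. Sections~\ref{sec:products}, \ref{sec:vn} and \ref{sec:free} prove the remaining theorems in order.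

\section{Finiteness, tensor products and group algebras}\label{sec:prelim}

\subsection*{Quasidiagonal algebras are finite}
For a square matrix $T$, the matrices $T^*T$ and $TT^*$ have the same eigenvalues, so an almost isometric matrix is almost unitary. Quasidiagonality transfers this to $C^*$-algebras.

\begin{lemma}\label{lem:finite}
A unital QD $C^*$-algebra $D$ is finite.
\end{lemma}

\begin{proof}
Let $\rho:D\to B(K)$ be faithful with quasidiagonal range, and suppose that $s\in D$ satisfies $s^*s=1\ne ss^*$. The representation $\rho$ may be degenerate, so let $e=\rho(1)$ and $S=\rho(s)+(1-e)$. Since $\rho(s)=e\rho(s)e$, we have $S^*S=e+(1-e)=1$ and $SS^*=\rho(ss^*)+(1-e)=1-r$, where $r=\rho(1-ss^*)$ is a nonzero projection. Choose a unit vector $\xi=r\xi$. Then $\|S^*\xi\|^2=\langle(1-r)\xi,\xi\rangle=0$.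

Choose a finite rank projection $P$ with $\|[P,\rho(s)]\|\le\frac18$, $\|[P,e]\|\le\frac18$ and $\|P\xi-\xi\|\le\frac18$. Then $\|[P,S]\|\le\frac14$ and $\|P\xi-\xi\|\le\frac14$, so $\|P\xi\|\ge\frac34$. Let $T=PSP$, viewed as an operator on $PK$. Since $P=PS^*SP$ and $(1-P)PS=0$,
\[
\|P-T^*T\|=\|PS^*(1-P)SP\|=\|(1-P)SP\|^2=\|(1-P)[S,P]\|^2\le\tfrac1{16}.
\]
So every eigenvalue of $T^*T$ is at least $\frac{15}{16}$. As $PK$ is finite-dimensional, the same holds for $TT^*$, and therefore
\[
\|T^*P\xi\|^2=\langle TT^*P\xi,P\xi\rangle\ge\tfrac{15}{16}\|P\xi\|^2\ge\tfrac{15}{16}\cdot\tfrac9{16}.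
\]
On the other hand $\|T^*P\xi\|\le\|S^*P\xi\|\le\|S^*\xi\|+\|P\xi-\xi\|\le\frac14$, so $\|T^*P\xi\|^2\le\frac1{16}$. This is a contradiction.
\end{proof}

\subsection*{Maximal tensor products}
A linear map $\varphi:A\to C$ between $C^*$-algebras is \emph{completely positive} if the entrywise maps $M_n(A)\to M_n(C)$ are positive for all $n$; it is \emph{c.c.p.}\ if it is also contractive, and \emph{u.c.p.}\ if it is also unital. Examples are $*$-homomorphisms and compressions $a\mapsto W^*\pi(a)W$ of a representation $\pi$ by an isometry $W$. We use these standard facts.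
\begin{itemize}
\item[(M1)] $\|a\otimes b\|_{\max}=\|a\|\,\|b\|$.
\item[(M2)] If $\pi:A\to C$ and $\sigma:B\to C$ are $*$-homomorphisms with commuting ranges, then $a\otimes b\mapsto\pi(a)\sigma(b)$ extends to a $*$-homomorphism $A\otimes_{\max}B\to C$. Conversely, every nondegenerate representation $\Pi$ of $A\otimes_{\max}B$ has the form $\Pi(a\otimes b)=\pi(a)\sigma(b)$ for commuting nondegenerate representations $\pi$ of $A$ and $\sigma$ of $B$.
\item[(M3)] If $\varphi:A\to C$ and $\psi:B\to C$ are c.c.p.\ maps with commuting ranges, then $a\otimes b\mapsto\varphi(a)\psi(b)$ extends to a c.c.p.\ map $A\otimes_{\max}B\to C$. If $\varphi:A\to A_1$ and $\psi:B\to B_1$ are c.c.p., then $\varphi\otimes\psi$ extends to a c.c.p.\ map $A\otimes_{\max}B\to A_1\otimes_{\max}B_1$. See \cite[Section 3.5]{BO}.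
\item[(M4)] For compact Hausdorff spaces $X_1,\dots,X_d$, the algebra $\bigoplus_{l=1}^dM_{k_l}(C(X_l))$ is nuclear, and its tensor product with $B$ is $\bigoplus_{l=1}^dC(X_l,M_{k_l}(B))$.
\end{itemize}

\subsection*{Group algebras}
Let $\Lambda$ be a discrete group with unit $e$, and let $U(D)$ denote the unitary group of a unital $C^*$-algebra $D$. The group algebra $\mathbb C[\Lambda]$ is a $*$-algebra with $g^*=g^{-1}$. The \emph{full} group $C^*$-algebra $C^*(\Lambda)$ is its completion in the norm $\sup_\pi\|\pi(x)\|$ over all unitary representations $\pi$ of $\Lambda$. Every homomorphism $\Lambda\to U(D)$ extends to a unital $*$-homomorphism $C^*(\Lambda)\to D$; in particular, unitary representations of $\Lambda$ and unital representations of $C^*(\Lambda)$ are the same thing. The left and right regular representations on $\ell^2(\Lambda)$ are $\lambda_\Lambda(g)\delta_h=\delta_{gh}$ and $\rho_\Lambda(g)\delta_h=\delta_{hg^{-1}}$, and they satisfy the commutation theorem $\rho_\Lambda(\Lambda)'=\lambda_\Lambda(\Lambda)''$. The \emph{reduced} group $C^*$-algebra $C_r^*(\Lambda)$ is the norm closure of $\lambda_\Lambda(\mathbb C[\Lambda])$.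 In remarks only, we use the textbook equivalence of three conditions: $\Lambda$ is amenable; the map $C^*(\Lambda)\to C_r^*(\Lambda)$ is an isomorphism; $C^*(\Lambda)$ is nuclear.

\section{A shift made from fixed vectors}\label{sec:model}

This section is a one-dimensional model of the construction. It is not used in the proofs.

Let $G_0$ be the group of affine maps $x\mapsto2^kx+v$ of $\mathbb Z[1/2]$, with $k\in\mathbb Z$ and $v\in\mathbb Z[1/2]$. Let $\alpha(x)=x+1$ and $t_0(x)=2x$. Then $t_0^k\alpha t_0^{-k}$ is translation by $2^k$. In particular $t_0\alpha t_0^{-1}=\alpha^2$, so $t_0$ conjugates $\Gamma_0=\langle\alpha\rangle\cong\mathbb Z$ onto its subgroup of index two.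

Let $\pi$ be a unitary representation of $G_0$ on $H$, let $H_k$ be the space of vectors fixed by translation by $2^k$, and let $Q_k$ be the projection onto $H_k$. Translation by $2^{k+1}$ is the square of translation by $2^k$, and conjugation by $t_0$ carries translation by $2^k$ to translation by $2^{k+1}$. Hence
\[
\cdots\subset H_{-1}\subset H_0\subset H_1\subset\cdots,\qquad\pi(t_0)H_k=H_{k+1}.
\]
Consider
\[
S=\pi(t_0)^*Q_1+(1-Q_1).
\]
On $H_1$ it acts as $\pi(t_0)^*$ and maps $H_1$ isometrically onto $H_0\subset H_1$; on $H_1^\perp$ it is the identity. So $S$ is an isometry, and the orthogonal complement of its range is $H_1\ominus H_0$. It is unitary if and only if $H_0=H_1$.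

\emph{Finite dimensions.} If $\dim H<\infty$, then $H_0\subset H_1$ and $\dim H_0=\dim H_1$, so $H_0=H_1$. For example, for odd $N$ the group $G_0$ acts on $\mathbb Z/N$ by affine maps. Both $x\mapsto x+1$ and $x\mapsto x+2$ permute $\mathbb Z/N$ transitively, so in $\ell^2(\mathbb Z/N)$ the spaces $H_0$ and $H_1$ both consist of the constants.

\emph{Infinite dimensions.} Let $Y$ be the set of all cosets $v+2^k\mathbb Z$ in $\mathbb Z[1/2]$, with $k\in\mathbb Z$. The group $G_0$ permutes $Y$ and so acts on $\ell^2(Y)$. The map $\alpha$ exchanges the points $2\mathbb Z$ and $1+2\mathbb Z$. Hence $\zeta_0=\delta_{2\mathbb Z}-\delta_{1+2\mathbb Z}$ is fixed by $\alpha^2$, and it is orthogonal to every $\alpha$-invariant function, since such a function takes the same value at the two points. Thus $0\neq\zeta_0\in H_1\ominus H_0$. The vectors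
\[
\zeta_k=\pi(t_0)^k\zeta_0=\delta_{2^{k+1}\mathbb Z}-\delta_{2^k+2^{k+1}\mathbb Z}\in H_{k+1}\ominus H_k
\]
are mutually orthogonal, and $S$ sends $\zeta_0\mapsto\zeta_{-1}\mapsto\zeta_{-2}\mapsto\cdots$. This is a unilateral shift whose range misses $\zeta_0$.

So $Q_1-Q_0$ vanishes in finite-dimensional representations and not in others, which is the behavior that the introduction asked of $1-ss^*$. Two difficulties remain.

\emph{First difficulty: $S$ is not a universal element of a $C^*$-algebra.} The projection $Q_0$ is the spectral projection of $\pi(\alpha)$ for the point $1$. Under $C^*(\Gamma_0)\cong C(\mathbb T)$ it would be the indicator function of $\{1\}$, which is not continuous. We need a group $\Gamma$ for which the projection onto the invariant vectors is given by one element of $C^*(\Gamma)$ in all representations at once. Property (T) provides this.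

\emph{Second difficulty: the bad representation must not be a representation of $A$.} Once the projections lie in the $C^*$-algebra, any algebra $A$ generated by the group that has a representation like $\ell^2(Y)$ contains a non-unitary isometry and is not QD. We need a QD algebra $A$ such that the bad representation appears only for $A\otimes_{\max}A$. The solution is to let the group act through the diagonal $g\mapsto g\otimes g$.

\section{A compressed subgroup with property (T)}\label{sec:group}

To obtain property (T) we replace $\mathbb Z$ by $\mathbb Z^3$ and adjoin $SL_3(\mathbb Z)$, which commutes with the dilation $x\mapsto2x$. In $GL_4(\mathbb Z[1/2])$ let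
\[
\Gamma=\Big\{\begin{pmatrix}a&v\\0&1\end{pmatrix}:a\in SL_3(\mathbb Z),\ v\in\mathbb Z^3\Big\},\qquad t=\mathrm{diag}(2,2,2,1),
\]
and put $G=\langle\Gamma,t\rangle$ and $\Gamma'=t\Gamma t^{-1}$. These groups are fixed for the rest of the paper, and $G$ is countable. Conjugation by $t$ leaves $a$ unchanged and replaces $v$ by $2v$, so
\[
\Gamma'=\Big\{\begin{pmatrix}a&v\\0&1\end{pmatrix}:a\in SL_3(\mathbb Z),\ v\in2\mathbb Z^3\Big\}\subsetneq\Gamma .
\]

\subsection*{The Kazhdan projection}
A discrete group $\Lambda$ has \emph{property (T)} if there are a finite set $S\subset\Lambda$ and $\varepsilon>0$ such that, in every unitary representation $\pi$ without nonzero invariant vectors, every unit vector $\xi$ satisfies $\|\pi(s)\xi-\xi\|\ge\varepsilon$ for some $s\in S$. The group $\Gamma\cong\mathbb Z^3\rtimes SL_3(\mathbb Z)$ is a lattice in $\mathbb R^3\rtimes SL_3(\mathbb R)$, so it has property (T) \cite[Cor.~1.4.16 and Thm.~1.7.1]{BHV}. Property (T) turns into a spectral gap for an averaging element, and the gap makes the discontinuous function of Section~\ref{sec:model} continuous on the spectrum.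

\begin{lemma}\label{lem:kazhdan}
There is a projection $p\in C^*(\Gamma)$ such that, for every unitary representation $\pi$ of $\Gamma$, the operator $\pi(p)$ is the projection onto the $\Gamma$-invariant vectors.
\end{lemma}

\begin{proof}
Take $S$ and $\varepsilon$ as in the definition; enlarging $S$, assume $S=S^{-1}$. Put $h=|S|^{-1}\sum_{s\in S}s$, a self-adjoint contraction in $C^*(\Gamma)$, and $\delta=\varepsilon^2/(2|S|)$. Let $\pi$ be a unitary representation on $H$, and let $H^\Gamma$ be the space of invariant vectors. Both $H^\Gamma$ and its orthogonal complement are invariant subspaces, and $\pi(h)=1$ on $H^\Gamma$. The complement has no nonzero invariant vector. For a unit vector $\xi$ in it, the identity $\mathrm{Re}\langle\pi(s)\xi,\xi\rangle=1-\frac12\|\pi(s)\xi-\xi\|^2$ gives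
\[
\langle\pi(h)\xi,\xi\rangle=1-\frac1{2|S|}\sum_{s\in S}\|\pi(s)\xi-\xi\|^2\le1-\delta .
\]
So the restriction of $\pi(h)$ to the complement has spectrum in $[-1,1-\delta]$. Let $f(x)=\max\{0,\,1-(1-x)/\delta\}$, which is continuous with $f(1)=1$ and $f(x)=0$ for $x\le1-\delta$, and let $p=f(h)$. Then $\pi(p)=f(\pi(h))$ is $1$ on $H^\Gamma$ and $0$ on the complement. Applying this to a faithful unital representation of $C^*(\Gamma)$ shows that $p$ is a projection.
\end{proof}

The operator $S$ of Section~\ref{sec:model} now exists in every $C^*$-algebra in which $G$ is represented.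

\begin{lemma}\label{lem:isometry}
Let $D$ be a unital $C^*$-algebra and $U:G\to U(D)$ a homomorphism. Suppose that some unital representation $\Pi_0$ of $D$ has a vector $\xi$ that is fixed by $\Pi_0(U(\gamma))$ for all $\gamma\in\Gamma'$ but not for all $\gamma\in\Gamma$. Then $D$ contains a non-unitary isometry.
\end{lemma}

\begin{proof}
Extend $U|_\Gamma$ to a unital $*$-homomorphism $C^*(\Gamma)\to D$. Let $q$ be the image of $p$, let $w=U(t)$, and let $q'=wqw^*$. Let $\Pi$ be any unital representation of $D$. By Lemma~\ref{lem:kazhdan}, $\Pi(q)$ is the projection onto the vectors fixed by $\Pi(U(\Gamma))$. A vector $\eta$ lies in the range of $\Pi(q')$ if and only if $\Pi(w)^*\eta$ is fixed by every $\Pi(U(\gamma))$, $\gamma\in\Gamma$, that is, if and only if $\eta$ is fixed by every $\Pi(U(t\gamma t^{-1}))$. So $\Pi(q')$ is the projection onto the vectors fixed by $\Pi(U(\Gamma'))$. Since $\Gamma'\subset\Gamma$, we get $\Pi(q)\le\Pi(q')$, and a faithful $\Pi$ gives $q\le q'$. By hypothesis $\Pi_0(q')\xi=\xi\ne\Pi_0(q)\xi$, so $q\neq q'$.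

Put $s=w^*q'+(1-q')$. We have $w^*q'=qw^*$ and $(1-q')q=0$, so $(1-q')w^*q'=0$, and its adjoint $q'w(1-q')$ vanishes too. Therefore
\[
s^*s=q'ww^*q'+q'w(1-q')+(1-q')w^*q'+(1-q')=q'+(1-q')=1 .
\]
In $ss^*$ the cross terms contain the factor $q'(1-q')=0$, so
\[
ss^*=w^*q'w+(1-q')=1-(q'-q)\ne1.\qedhere
\]
\end{proof}

For example, $C^*(G)$ is not finite: in the permutation representation on $\ell^2(G/\Gamma')$, the vector $\delta_{\Gamma'}$ is fixed by $g\in G$ exactly when $g\in\Gamma'$.

\subsection*{Finite quotients}
Let $N\ge3$ be odd. Since $2$ is invertible modulo $N$, reduction is a ring homomorphism $\mathbb Z[1/2]\to\mathbb Z/N$, and it induces a group homomorphism $r_N:G\to GL_4(\mathbb Z/N)$. Let $G_N=r_N(G)$, a finite group. As in the model, the finite quotients do not distinguish the two subgroups: $r_N(\Gamma')=r_N(\Gamma)$, because $2\mathbb Z^3$ maps onto $(\mathbb Z/N)^3$. They do distinguish elements.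

\begin{lemma}\label{lem:rf}
For every finite set $E\subset G$ there is an odd $N\ge3$ such that $r_N$ is injective on $E$.
\end{lemma}

\begin{proof}
The matrices $g-g'$ with $g,g'\in E$ have finitely many nonzero entries, each of the form $2^{-k}m$ with $k\ge0$ and $0\ne m\in\mathbb Z$. Take $N\geq3$ odd and larger than all the $|m|$. Then $m\not\equiv0\pmod N$ and $2^{-k}$ is a unit modulo $N$, so these entries remain nonzero.
\end{proof}

\section{The counterexample}\label{sec:main}

\subsection*{The algebra}
We want a QD algebra generated by $G$ with as many representations as possible, and Lemma~\ref{lem:rf} suggests building it from the finite quotients. Extend $r_N$ linearly to a $*$-homomorphism $\mathbb C[G]\to\mathbb C[G_N]$. Let $A$ be the closure of the image of $\mathbb C[G]$ under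
\[
x\longmapsto\big(\lambda_{G_N}(r_N(x))\big)_N\in\prod_{N\ \mathrm{odd},\ N\ge3}B(\ell^2(G_N)),
\]
and let $u:G\to U(A)$ be the canonical homomorphism. For $x\in\mathbb C[G]$ write $\|x\|_A=\sup_N\|\lambda_{G_N}(r_N(x))\|$. The algebra $A$ is unital, separable because $G$ is countable, and residually finite-dimensional by construction; it is QD by Example~\ref{ex:rfd}.

Since $A$ is finite, Lemma~\ref{lem:isometry} shows that the representation of $G$ on $\ell^2(G/\Gamma')$ does not extend to $A$. The regular representation does extend, because any finite piece of the multiplication table of $G$ is reproduced in some $G_N$.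

\begin{lemma}\label{lem:regular}
For $x\in\mathbb C[G]$ we have $\|\lambda_G(x)\|\le\|x\|_A$. Hence there is a unital representation $\bar\lambda:A\to B(\ell^2(G))$ with $\bar\lambda(u(g))=\lambda_G(g)$ for all $g\in G$.
\end{lemma}

\begin{proof}
View $\mathbb C[G]$ as the dense subspace of finitely supported vectors in $\ell^2(G)$, so that $\lambda_G(x)\xi=x\xi$ for $x,\xi\in\mathbb C[G]$; the same holds for $G_N$. Let $x$ have support in a finite set $E_1$ and $\xi$ have support in a finite set $E_2$. Then $x\xi$ has support in $E_1E_2$. Choose $N$ with $r_N$ injective on $E_2\cup E_1E_2$. Then $r_N$ preserves the $\ell^2$-norm of every vector supported in this set, so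
\[
\|\lambda_G(x)\xi\|_2=\|r_N(x\xi)\|_2=\|\lambda_{G_N}(r_N(x))\,r_N(\xi)\|_2\le\|x\|_A\|r_N(\xi)\|_2=\|x\|_A\|\xi\|_2 .
\]
This proves the inequality, which shows that $\lambda_G$ is well defined and contractive on the image of $\mathbb C[G]$ in $A$.
\end{proof}

\subsection*{The diagonal}
By (M2) and Lemma~\ref{lem:regular}, a unitary representation of $G\times G$ extends to $A\otimes_{\max}A$ as soon as its restriction to each factor is a multiple of $\lambda_G$. This condition says little about the diagonal $\{(g,g)\}$. Compare two actions in which both factors act freely. On $G\times G$, with $(g,h)(a,b)=(ga,hb)$, which gives $\ell^2(G)\otimes\ell^2(G)$, the diagonal also acts freely; an infinite subgroup such as $\Gamma'$ has only infinite orbits and so no nonzero invariant vector in $\ell^2$. On $G$, with $(g,h)x=gxh^{-1}$, the whole diagonal fixes the point $e$. The second action is the coset action on $(G\times G)/\{(g,g):g\in G\}$, through $(a,b)\mapsto ab^{-1}$. We want a point that is fixed by the diagonal of $\Gamma'$ and by nothing more, so we divide by that subgroup.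

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $A$ be the algebra above. Let $\Delta(\Gamma')=\{(\gamma,\gamma):\gamma\in\Gamma'\}$ and $X=(G\times G)/\Delta(\Gamma')$, and let $V$ be the permutation representation of $G\times G$ on $\ell^2(X)$.

The subgroup $G\times\{e\}$ acts freely on $X$. Indeed, $(g,e)$ fixes the coset $(a,b)\Delta(\Gamma')$ if and only if $(a,b)^{-1}(g,e)(a,b)=(a^{-1}ga,e)$ lies in $\Delta(\Gamma')$, which forces $a^{-1}ga=e$, that is, $g=e$. Let $X_1\subset X$ be a set of orbit representatives. The bijection $G\times X_1\to X$, $(g,y)\mapsto(g,e)y$, identifies $\ell^2(X)$ with $\ell^2(G)\otimes\ell^2(X_1)$ and $V(g,e)$ with $\lambda_G(g)\otimes1$. So $V_1(a)=\bar\lambda(a)\otimes1$ is a unital representation of $A$ on $\ell^2(X)$ with $V_1(u(g))=V(g,e)$. Exchanging the two coordinates gives a unital representation $V_2$ with $V_2(u(h))=V(e,h)$. The operators $V(g,e)$ and $V(e,h)$ commute, and $u(G)$ spans a dense subspace of $A$, so the ranges of $V_1$ and $V_2$ commute. By (M2) there is a unital representation $\Pi_0$ of $A\otimes_{\max}A$ with $\Pi_0(a\otimes b)=V_1(a)V_2(b)$, and $\Pi_0(u(g)\otimes u(g))=V(g,g)$.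

Let $x_0\in X$ be the coset of $(e,e)$. Then $(g,g)x_0=x_0$ if and only if $g\in\Gamma'$. So $\delta_{x_0}$ is fixed by $V(\gamma,\gamma)$ for $\gamma\in\Gamma'$ and is not fixed for $\gamma\in\Gamma\setminus\Gamma'\ne\emptyset$. Lemma~\ref{lem:isometry}, applied to $D=A\otimes_{\max}A$ and $U(g)=u(g)\otimes u(g)$, gives a non-unitary isometry in $A\otimes_{\max}A$. By Lemma~\ref{lem:finite}, $A\otimes_{\max}A$ is not QD.
\end{proof}

\begin{remark}[The role of the maximal norm]\label{rem:max}
The algebra $A\otimes_{\min}A$ acts faithfully and block-diagonally on $\bigoplus_{N,N'}\ell^2(G_N)\otimes\ell^2(G_{N'})$. In each block the images of $q\le q'$ are unitarily equivalent projections of finite rank, hence equal. So $q'-q=1-ss^*$ is a nonzero projection in the kernel of $A\otimes_{\max}A\to A\otimes_{\min}A$, and $A$ is not nuclear.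
\end{remark}

\begin{remark}[The role of property (T)]\label{rem:T}
View the group $G_0$ of Section~\ref{sec:model} in $GL_2(\mathbb Z[1/2])$ and build $A_0$ from it as $A$ was built from $G$. Lemmas~\ref{lem:rf} and \ref{lem:regular} and the construction of $\Pi_0$ and $\delta_{x_0}$ go through unchanged; only Lemma~\ref{lem:kazhdan} is lost. The conclusion fails. The group $G_0$ is an extension of $\mathbb Z$ by the abelian group $\mathbb Z[1/2]$, hence amenable, so the composition of the surjections $C^*(G_0)\to A_0\to C_r^*(G_0)$ is an isomorphism. Thus $A_0\cong C^*(G_0)$ is nuclear, and $A_0\otimes_{\max}A_0$ is QD by (Q3).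
\end{remark}

\section{Traces and products of matrix algebras}\label{sec:products}

The proof of Theorem~\ref{thm:main} used that $A$ is generated by $u(G)$. A product $\prod_iM_{n_i}$ with unbounded $(n_i)$ contains a copy of $G$ but is much larger, and we must represent the whole maximal tensor product: extending $V_1$ and $V_2$ separately gives no control on whether the extensions commute. By the GNS construction it is enough to build the state that plays the role of $\langle\Pi_0(\,\cdot\,)\delta_{x_0},\delta_{x_0}\rangle$. On $u(g)\otimes u(h)$ this state takes the value $1$ if $g=h\in\Gamma'$ and $0$ otherwise. A trace on each factor allows us to compress the first factor to operators on $\ell^2(\Gamma')$ that act from the left and the second to operators that act from the right, and (M3) then combines the two compressions.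

\begin{proposition}\label{prop:trace}
Let $A,B$ be unital $C^*$-algebras with homomorphisms $u:G\to U(A)$, $v:G\to U(B)$ and tracial states $\tau_A,\tau_B$ such that $\tau_A(u(g))=0=\tau_B(v(g))$ for all $g\ne e$. Then $A\otimes_{\max}B$ is not finite, hence not QD.
\end{proposition}

\begin{proof}
Let $(\pi_A,H_A,\xi_A)$ and $(\pi_B,H_B,\xi_B)$ be the GNS representations of $\tau_A$ and $\tau_B$. For $\gamma,\gamma'\in\Gamma'$,
\[
\langle\pi_A(u(\gamma))\xi_A,\pi_A(u(\gamma'))\xi_A\rangle=\tau_A(u(\gamma'^{-1}\gamma)),
\]
which is $1$ if $\gamma=\gamma'$ and $0$ otherwise. The same holds for the vectors $\pi_B(v(\gamma^{-1}))\xi_B$. So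
\[
W_A\delta_\gamma=\pi_A(u(\gamma))\xi_A,\qquad W_B\delta_\gamma=\pi_B(v(\gamma^{-1}))\xi_B
\]
define isometries $W_A:\ell^2(\Gamma')\to H_A$ and $W_B:\ell^2(\Gamma')\to H_B$. The inverse in $W_B$ is what makes $B$ act from the right. Let $\varphi_A(a)=W_A^*\pi_A(a)W_A$ and $\varphi_B(b)=W_B^*\pi_B(b)W_B$. These are u.c.p.\ maps into $B(\ell^2(\Gamma'))$ with matrix entries
\begin{equation}\label{eq:entries}
\langle\varphi_A(a)\delta_\gamma,\delta_{\gamma'}\rangle=\tau_A\big(u(\gamma')^*a\,u(\gamma)\big),\qquad
\langle\varphi_B(b)\delta_\gamma,\delta_{\gamma'}\rangle=\tau_B\big(v(\gamma')\,b\,v(\gamma)^*\big).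
\end{equation}

\emph{The ranges commute.} This is where the trace property is used. Let $\eta\in\Gamma'$, and write $\lambda,\rho$ for the regular representations of $\Gamma'$. Replacing $(\gamma,\gamma')$ by $(\gamma\eta,\gamma'\eta)$ conjugates the argument of $\tau_A$ in \eqref{eq:entries} by the unitary $u(\eta)^*$, so the entry is unchanged. This says that $\rho(\eta)\varphi_A(a)\rho(\eta)^*=\varphi_A(a)$. Replacing $(\gamma,\gamma')$ by $(\eta\gamma,\eta\gamma')$ conjugates the argument of $\tau_B$ by $v(\eta)$, so $\lambda(\eta)^*\varphi_B(b)\lambda(\eta)=\varphi_B(b)$. Hence $\varphi_A(A)\subset\rho(\Gamma')'=\lambda(\Gamma')''$ and $\varphi_B(B)\subset\lambda(\Gamma')'$, and these two algebras commute. By (M3), $a\otimes b\mapsto\varphi_A(a)\varphi_B(b)$ extends to a u.c.p.\ map on $A\otimes_{\max}B$, and there is a state $\varphi$ on $A\otimes_{\max}B$ with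
\[
\varphi(a\otimes b)=\langle\varphi_A(a)\varphi_B(b)\delta_e,\delta_e\rangle .
\]

\emph{Values on the diagonal.} Put $U(g)=u(g)\otimes v(g)$. Let $g\in\Gamma'$. Then $\pi_A(u(g))W_A\delta_\gamma=W_A\delta_{g\gamma}$, and $\pi_B(v(g))W_B\delta_\gamma=\pi_B(v((\gamma g^{-1})^{-1}))\xi_B=W_B\delta_{\gamma g^{-1}}$. So $\varphi_A(u(g))=\lambda(g)$ and $\varphi_B(v(g))=\rho(g)$, and $\varphi(U(g))=\langle\delta_{geg^{-1}},\delta_e\rangle=1$. Let $g\notin\Gamma'$. Then $\gamma'^{-1}g\gamma\ne e$ for all $\gamma,\gamma'\in\Gamma'$, so all entries of $\varphi_A(u(g))$ vanish by \eqref{eq:entries}, and $\varphi(U(g))=0$.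

Let $(\Pi_0,H_0,\xi)$ be the GNS representation of $\varphi$. For $\gamma\in\Gamma'$ the unit vectors $\Pi_0(U(\gamma))\xi$ and $\xi$ have inner product $1$, so they are equal. For $\gamma\in\Gamma\setminus\Gamma'$ they are orthogonal. Lemmas~\ref{lem:isometry} and \ref{lem:finite} finish the proof.
\end{proof}

The algebra $A$ of Section~\ref{sec:main} satisfies the hypothesis with $\tau(a)=\langle\bar\lambda(a)\delta_e,\delta_e\rangle$, so the proposition contains Theorem~\ref{thm:main}. To apply it to a product of matrix algebras, we fill large matrices with copies of the regular representations of the groups $G_N$, whose traces vanish off the unit. The dimensions need not be multiples of $|G_N|$, but the remainder is negligible when the matrix is much larger than $|G_N|$.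

\begin{lemma}\label{lem:fill}
Let $A=\prod_{i\in I}M_{n_i}$ with $(n_i)$ unbounded. There are a homomorphism $u:G\to U(A)$ and a tracial state $\tau_A$ on $A$ with $\tau_A(u(g))=0$ for all $g\ne e$.
\end{lemma}

\begin{proof}
Let $E_1\subset E_2\subset\cdots$ be finite sets that contain $e$ and have union $G$. By Lemma~\ref{lem:rf}, choose odd $N_k$ with $r_{N_k}$ injective on $E_k$, and put $d_k=|G_{N_k}|$. Since $(n_i)$ is unbounded, every bound is exceeded by infinitely many indices, so there are distinct $i_1,i_2,\dots$ with $n_{i_k}\ge kd_k$. Write $n_{i_k}=a_kd_k+b_k$ with $0\le b_k<d_k$. Let the $i_k$-component of $u(g)$ be the direct sum of $a_k$ copies of $\lambda_{G_{N_k}}(r_{N_k}(g))$ and the identity matrix of size $b_k$, and let all other components be $1$. This is a homomorphism $G\to U(A)$.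

Let $g\ne e$. For large $k$ we have $g\in E_k$, so $r_{N_k}(g)\ne e$, and $\lambda_{G_{N_k}}(r_{N_k}(g))$ is a permutation matrix without fixed points, of trace $0$. The normalized trace of the $i_k$-component of $u(g)$ is then $b_k/n_{i_k}<1/k$. Let $\omega$ be a free ultrafilter on $\mathbb N$ and $\mathrm{tr}_n$ the normalized trace on $M_n$. Then $\tau_A((x_i)_i)=\lim_{k\to\omega}\mathrm{tr}_{n_{i_k}}(x_{i_k})$ is a tracial state with $\tau_A(u(g))=0$ for $g\ne e$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:products}]
Both algebras are QD by Example~\ref{ex:rfd}.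

(iii)$\Rightarrow$(i). By symmetry assume $n_i\le d$ for all $i$. With $I_k=\{i:n_i=k\}$ we have $A\cong\bigoplus_{k\le d}M_k(\ell^\infty(I_k))$. Each nonzero $\ell^\infty(I_k)$ is a unital commutative $C^*$-algebra, so $A$ is nuclear by (M4), and (Q3) applies.

(i)$\Rightarrow$(ii) is Lemma~\ref{lem:finite}.

(ii)$\Rightarrow$(iii). If both families are unbounded, Lemma~\ref{lem:fill} applies to $A$ and to $B$, and $A\otimes_{\max}B$ is not finite by Proposition~\ref{prop:trace}.
\end{proof}

\section{Von Neumann algebras}\label{sec:vn}

Two projections $e,f$ in a von Neumann algebra $M$ are \emph{equivalent} if $e=y^*y$ and $f=yy^*$ for some $y\in M$, and $e$ is \emph{abelian} if $eMe$ is commutative. An algebra of type $I_k$, with $k<\infty$, is one of the form $M_k(Z)$ with $Z$ an abelian von Neumann algebra, and $Z\cong C(X)$ for a compact Hausdorff space $X$. Finiteness in our sense is the usual notion for von Neumann algebras. We recall four standard facts.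
\begin{itemize}
\item[(V1)] (Type decomposition, finite case.) If $M$ is finite, there are orthogonal central projections $z_0,z_1,z_2,\dots$ with sum $1$ such that $Mz_k$ is zero or of type $I_k$ for $k\ge1$, and $Mz_0$ has no nonzero abelian projection.
\item[(V2)] (Halving.) If $M$ has no nonzero abelian projection, every projection in $M$ is the sum of two orthogonal equivalent projections.
\item[(V3)] If $M$ is finite and $0\ne x\in M$ is positive, there is a normal tracial state $\tau$ with $\tau(x)>0$.
\item[(V4)] (Arveson's extension theorem.) If $C_0\subset C$ are $C^*$-algebras with the same unit, every u.c.p.\ map $C_0\to M_n$ extends to a u.c.p.\ map $C\to M_n$.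
\end{itemize}

The plan is to find products of matrix algebras inside $M$ and $N$ and to transport the isometry of Theorem~\ref{thm:products}. The difficulty is that its defect projection might be sent to zero in $M\otimes_{\max}N$. A completely positive left inverse of each inclusion rules this out.

\begin{lemma}\label{lem:embed}
Let $M$ be a finite von Neumann algebra that is not subhomogeneous. There are an unbounded sequence $(n_k)$, a $*$-homomorphism $\iota:A_0=\prod_kM_{n_k}\to M$, not necessarily unital, and a c.c.p.\ map $E:M\to A_0$ with $E\circ\iota=\mathrm{id}_{A_0}$.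
\end{lemma}

\begin{proof}
We first find nonzero orthogonal projections $e_1,e_2,\dots$ in $M$ and unital embeddings $\iota_k:M_{n_k}\to e_kMe_k$ with $(n_k)$ unbounded. In (V1), either $z_n\ne0$ for infinitely many $n\ge1$, or $z_0\ne0$; otherwise $M$ would be subhomogeneous.

In the first case let $n_1<n_2<\cdots$ be the indices $n\geq1$ with $z_n\ne0$ and $e_k=z_{n_k}$. Then $e_kMe_k\cong M_{n_k}(Z)$ contains the scalar matrices $M_{n_k}$ unitally.

In the second case work in $Mz_0$. By (V2), write $z_0=e_1+e_1'$, $e_1'=e_2+e_2'$, and so on, with $e_k$ equivalent to $e_k'$. A projection equivalent to $0$ is $0$, so all these projections are nonzero, and the $e_k$ are orthogonal. Fix $k$. We claim that for every $m$ the projection $e_k$ is a sum of $2^m$ orthogonal equivalent projections. Suppose that $e_k=f_1+\dots+f_n$ with $y_j^*y_j=f_1$ and $y_jy_j^*=f_j$. Halve $f_1=c+c'$. The projections $y_jcy_j^*$ and $y_jc'y_j^*$, for $1\le j\le n$, are orthogonal, have sum $e_k$, and are equivalent to $c$ and $c'$, hence to each other. This proves the claim by induction. For $n=n_k=2^k$, the elements $y_iy_j^*$ are matrix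 units with $\sum_jy_jy_j^*=e_k$, and they define $\iota_k$.

For a bounded sequence $(x_k)\in A_0$, the elements $\iota_k(x_k)=e_k\iota_k(x_k)e_k$ live on orthogonal subspaces, so $\iota((x_k))=\sum_k\iota_k(x_k)$ converges strongly to an element of $M$, and $\iota$ is a $*$-homomorphism. By (V4), the inverse $\iota_k(M_{n_k})\to M_{n_k}$ extends to a u.c.p.\ map $E_k:e_kMe_k\to M_{n_k}$. Put $E(x)=(E_k(e_kxe_k))_k$. Each component is c.c.p., so $E$ is c.c.p. Since $e_k\iota((x_j))e_k=\iota_k(x_k)$, we get $E\circ\iota=\mathrm{id}$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:vn}]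
Suppose that $M$ and $N$ are finite and, by symmetry, that $M=\bigoplus_{l=1}^dM_{k_l}(C(X_l))$. By (M4), $M\otimes_{\max}N\cong\bigoplus_lC(X_l,M_{k_l}(N))$. An isometry in this algebra is a tuple of functions whose values are isometries, so it suffices to show that $M_k(N)$ is finite. Let $s\in M_k(N)$ be an isometry and $x=1-ss^*$, a projection. For a tracial state $\tau$ on $N$, the functional $y\mapsto\frac1k\sum_i\tau(y_{ii})$ is a tracial state on $M_k(N)$, so it vanishes on $x=s^*s-ss^*$. The entries $x_{ii}=\sum_jx_{ji}^*x_{ji}$ are positive, so $\tau(x_{ii})=0$ for all $i$ and $\tau$. By (V3), $x_{ii}=0$ for all $i$, so every $x_{ji}=0$ and $s$ is unitary.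

Conversely, let $M\otimes_{\max}N$ be finite. If $s\in M$ is an isometry, then so is $s\otimes1$, and $\|(1-ss^*)\otimes1\|=\|1-ss^*\|$ by (M1), since $N\ne0$. So $s$ is unitary and $M$ is finite; by symmetry $N$ is finite. Suppose that neither is subhomogeneous. Lemma~\ref{lem:embed} gives $\iota:A_0\to M$, $E:M\to A_0$ and $\iota':B_0\to N$, $E':N\to B_0$, where $A_0$ and $B_0$ are products of matrix algebras of unbounded size. By (M2), $a\otimes b\mapsto\iota(a)\otimes\iota'(b)$ extends to a $*$-homomorphism $\Theta$, and by (M3), $E\otimes E'$ extends to a c.c.p.\ map. The composition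
\[
A_0\otimes_{\max}B_0\xrightarrow{\ \Theta\ }M\otimes_{\max}N\xrightarrow{\ E\otimes E'\ }A_0\otimes_{\max}B_0
\]
is the identity on $A_0\odot B_0$, hence everywhere, so $\Theta$ is injective. By Theorem~\ref{thm:products} there is a non-unitary isometry $s_0\in A_0\otimes_{\max}B_0$. Let $c=\Theta(1)$ and $s_1=\Theta(s_0)=cs_1c$. Then $s_1^*s_1=c\ne s_1s_1^*$, and $s=s_1+(1-c)$ satisfies $s^*s=1$ and $ss^*=s_1s_1^*+1-c\ne1$. This contradicts the finiteness of $M\otimes_{\max}N$.

Finally, $R$ is of type $II_1$, so it is not subhomogeneous, and $R\otimes_{\max}R$ is not finite.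
\end{proof}

By contrast, $R\otimes_{\min}R$ is finite. It acts faithfully on $L^2(R)\otimes L^2(R)$, where the product of the two trace vectors is cyclic for the right multiplications and hence separating, so it defines a faithful tracial state.

\section{Free groups}\label{sec:free}

Two $*$-homomorphisms $\alpha_0,\alpha_1:C\to C'$ are \emph{homotopic} if they are the endpoints of a path $(\alpha_\kappa)_{\kappa\in[0,1]}$ of $*$-homomorphisms such that $\kappa\mapsto\alpha_\kappa(c)$ is norm continuous for each $c$. The algebras $C$ and $C'$ are \emph{homotopy equivalent} if there are $*$-homomorphisms $\alpha:C\to C'$ and $\beta:C'\to C$ such that $\beta\alpha$ and $\alpha\beta$ are homotopic to the identity maps. Voiculescu's theorem \cite{Voi} says that quasidiagonality is a homotopy invariant; we apply it to separable algebras.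

In a representation of $C^*(F)\otimes_{\max}B$, each free generator is a unitary in the commutant of $B$ and can be joined to $1$ inside that commutant. The generators satisfy no relations, so each point of these paths defines a representation. The difficulty is that the paths use logarithms which lie outside the algebra. Already for $F=\mathbb Z$ and $B=\mathbb C$ the algebra $C(\mathbb T)$ is not homotopy equivalent to $\mathbb C$, because the circle is not contractible. We therefore embed $C^*(F)\otimes_{\max}B$ in an algebra of paths that retracts onto $B$, and use (Q1).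

\begin{proof}[Proof of Theorem~\ref{thm:free}]
Let $D=C^*(F)\otimes_{\max}B$. By (M1) the map $b\mapsto1\otimes b$ embeds $B$ in $D$, so $B$ is QD if $D$ is, by (Q1).

Assume now that $B$ is QD. Let $\Pi$ be a faithful nondegenerate representation of $D$ on $H$, and write $\Pi(a\otimes b)=\pi(a)\sigma(b)$ as in (M2). Then $\pi$ is unital, and $\sigma(b)=\Pi(1\otimes b)$ is faithful.

\emph{A path of representations.} Let $(g_j)$ be free generators of $F$. Each unitary $\pi(g_j)$ lies in the von Neumann algebra $\sigma(B)'$, so the Borel functional calculus gives $h_j=h_j^*\in\sigma(B)'$ with $\pi(g_j)=\exp(\mathrm ih_j)$. For $\theta\in[0,1]$, freeness gives a homomorphism $\pi_\theta:F\to U(\sigma(B)')$ with $\pi_\theta(g_j)=\exp(\mathrm i\theta h_j)$. It extends to a unital $*$-homomorphism $C^*(F)\to\sigma(B)'$, and (M2) gives a representation $\Pi_\theta$ of $D$ with $\Pi_\theta(a\otimes b)=\pi_\theta(a)\sigma(b)$. We have $\Pi_1=\Pi$. Also $\Pi_0(g\otimes b)=\sigma(b)$ for $g\in F$ and $b\in B$. The elements $g\otimes b$ span a dense subspace of $D$ by (M1), and $\sigma(B)$ is closed, so $\Pi_0(D)=\sigma(B)$.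 The operator $\Pi_\theta(g\otimes b)$ is a finite product of factors $\exp(\pm\mathrm i\theta h_j)$ times $\sigma(b)$, so it is norm continuous in $\theta$. Since the $\Pi_\theta$ are contractive, $\theta\mapsto\Pi_\theta(x)$ is a uniform limit of continuous functions for every $x\in D$. Thus $\Phi(x)(\theta)=\Pi_\theta(x)$ defines a $*$-homomorphism $\Phi:D\to C([0,1],B(H))$, which is injective because $\Pi_1$ is faithful.

\emph{The algebra of paths.} For $f\in C([0,1],B(H))$ and $\kappa\in[0,1]$ put $f_\kappa(\theta)=f(\kappa\theta)$. Each map $f\mapsto f_\kappa$ is a $*$-endomorphism, $(f_\kappa)_\mu=f_{\kappa\mu}$, $f_1=f$, and $f_0$ is the constant function with value $f(0)$. Since $f$ is uniformly continuous and $|\kappa\theta-\mu\theta|\le|\kappa-\mu|$, the map $\kappa\mapsto f_\kappa$ is norm continuous. The image $\Phi(D)$ need not be invariant under these rescalings, so let $\mathcal E$ be the $C^*$-algebra generated by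
\[
\{\Phi(x)_\kappa:x\in D,\ \kappa\in[0,1]\}.
\]
It contains $\Phi(D)$. It is invariant under every $f\mapsto f_\mu$, because the generating set is. It is separable: $D$ is separable because $F$ is countable and $B$ is separable, and the elements $\Phi(x)_\kappa$ with $x$ in a countable dense set and $\kappa$ rational are dense in the generating set.

\emph{Homotopy equivalence.} Evaluation at $0$ sends the generator $\Phi(x)_\kappa$ to $\Pi_0(x)\in\sigma(B)$, so it defines a $*$-homomorphism $\mathrm{ev}_0:\mathcal E\to\sigma(B)$. The constant function with value $\sigma(b)$ equals $\Phi(1\otimes b)_0$ and so lies in $\mathcal E$; this defines a $*$-homomorphism $\mathrm{const}:\sigma(B)\to\mathcal E$. Then $\mathrm{ev}_0\circ\mathrm{const}=\mathrm{id}_{\sigma(B)}$, and the path $f\mapsto f_\kappa$ of endomorphisms of $\mathcal E$ joins $\mathrm{const}\circ\mathrm{ev}_0$ at $\kappa=0$ to $\mathrm{id}_{\mathcal E}$ at $\kappa=1$. So $\mathcal E$ is homotopy equivalent to $\sigma(B)\cong B$. By Voiculescu's theorem $\mathcal E$ is QD, and by (Q1) so is $\Phi(D)\cong D$.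
\end{proof}

\begin{remark}\label{rem:quotient}
Taking $B=\mathbb C$ shows that $C^*(F)$ is QD, and then $B=C^*(F)$ shows that $C^*(F)\otimes_{\max}C^*(F)$ is QD. If $F$ has rank at least two, it is not amenable and neither factor is nuclear. Choose a countable free group $F$ with a surjection onto $G$. It induces a surjection $\beta:C^*(F)\to A$ onto the algebra of Theorem~\ref{thm:main}, and by (M2) a $*$-homomorphism $\beta\otimes\beta$ with dense range, hence surjective. So the non-finite algebra $A\otimes_{\max}A$ is a quotient of the QD algebra $C^*(F)\otimes_{\max}C^*(F)$. The proof of Theorem~\ref{thm:free} does not descend to the quotient, because the unitaries $\exp(\mathrm i\theta h_j)$ need not satisfy the relations of $G$.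
\end{remark}

\begin{thebibliography}{9}

\bibitem{BHV} Bekka, de la Harpe and Valette, \emph{Kazhdan's Property (T)}.

\bibitem{Brown} Nathanial P. Brown, \emph{On Quasidiagonal $C^*$-algebras}, arXiv:math/0008181 (2000).

\bibitem{BO} Brown and Ozawa, \emph{$C^*$-Algebras and Finite-Dimensional Approximations}.

\bibitem{Voi} Voiculescu, \emph{A note on quasi-diagonal $C^*$-algebras and homotopy}, Duke Math. J. 63 (1991).

\end{thebibliography}
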